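# A chain whose interval lattice is not the ideal lattice of any Abelian $\ell$-group

## 1. Theorem A, Theorem B and Corollary C

**Theorem A.** There is a chain $T$ with $|T|=2^{\aleph_1}$ such that $\mathcal O(T)$ has countably based differences and $\mathcal O(T)$ is not isomorphic to $\operatorname{Id}_c G$ for any Abelian $\ell$-group $G$.

**Theorem B.** Let $T$ be a nonempty chain such that $\mathcal O(T)$ has countably based differences. Assume

> (H) whenever $x<y$ in $T$ and $[x,y]$ contains no two consecutive elements of $T$, there are $a<b$ in $T\cap[x,y]$ such that $(a,b)_T$ either has fewer than $2^{\aleph_0}$ elements, or has a countable subset meeting every nonempty open subinterval $(p,q)_T$, $a\le p<q\le b$.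

Then $\mathcal O(T)\cong\operatorname{Id}_cG$ for some $\mathbb Q$-vector lattice $G$ of continuous real-valued functions on a compact space. In particular this holds if $|T|<2^{\aleph_0}$, or if $T$ embeds in $\mathbb R$ (any cardinality).

**Corollary C.** Let $\mu$ be the least cardinality of a nonempty chain $T$ such that $\mathcal O(T)$ has countably based differences but is not isomorphic to $\operatorname{Id}_cG$ for any Abelian $\ell$-group $G$. Then $\max(\aleph_2,2^{\aleph_0})\le\mu\le2^{\aleph_1}$. So $\mu=\aleph_2$ if $2^{\aleph_1}=\aleph_2$, and $\mu=2^{\aleph_0}$ if $2^{\aleph_0}=2^{\aleph_1}$ (for example under $\mathrm{MA}_{\aleph_1}$).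

Theorem A answers, in the negative and in ZFC, a question from Miroslav Ploscica, Friedrich Wehrung, "A solution to the MV-spectrum Problem in size aleph one", arXiv:2303.18137 (2023): if $\mathcal O(T)$ has countably based differences, must it be the lattice of principal ideals of an Abelian $\ell$-group? The chain we build is densely ordered and has no endpoints. Theorem B says that the answer is yes for a large class of chains, and Corollary C uses both theorems to bound the size of the smallest counterexample. We now explain the words.

## 2. Principal ideals, interval lattices, countably based differences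

An *$\ell$-group* is a lattice-ordered group. In an Abelian $\ell$-group $G$ we write $f^+=f\vee 0$ and $|f|=f\vee(-f)$. An *$\ell$-ideal* is a subgroup $I$ such that $|g|\le|f|$ and $f\in I$ imply $g\in I$. The $\ell$-ideal generated by $f$ is
$$\langle f\rangle=\{g\in G:\ |g|\le n|f|\text{ for some }n\}.$$
Since $\langle f\rangle\vee\langle h\rangle=\langle |f|\vee|h|\rangle$ and $\langle f\rangle\cap\langle h\rangle=\langle|f|\wedge|h|\rangle$, the principal $\ell$-ideals form a lattice under inclusion, called $\operatorname{Id}_cG$. It is distributive with least element $0$.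

Three small examples. For $G=\mathbb R$ the lattice is the two-element chain. For $G=\mathbb Z^n$ with the coordinatewise order, $g\in\langle f\rangle$ iff the support of $g$ is contained in that of $f$, so $\operatorname{Id}_c\mathbb Z^n$ is the powerset of $\{1,\dots,n\}$. For $G=\mathbb Z\times\mathbb Z$ ordered lexicographically, the principal ideals are $0\subset\{0\}\times\mathbb Z\subset G$.

**Definition (completely normal).** A distributive lattice with $0$ is *completely normal* if for all $a,b$ there are $x,y$ with $a\vee b=a\vee y=x\vee b$ and $x\wedge y=0$.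

Every $\operatorname{Id}_cG$ has this property: for $a=\langle f\rangle$, $b=\langle h\rangle$ with $f,h\ge0$, take $x=\langle(f-h)^+\rangle$ and $y=\langle(h-f)^+\rangle$, and use $h\le f+(h-f)^+$ and its mirror image. The five-element lattice $0<m<a,b<1$ (with $a,b$ incomparable) does not have it: $a\vee y=1$ forces $y\in\{b,1\}$, $x\vee b=1$ forces $x\in\{a,1\}$, and then $x\wedge y\ge m$.

**Definition (countably based differences).** A distributive lattice $D$ with $0$ has *countably based differences* if for all $a,b\in D$ the set $\{x\in D:a\le b\vee x\}$ has a countable coinitial subset, that is, a countable subset $C$ of that set such that every element of the set lies above some element of $C$.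

Equivalently, there are binary operations $\smallsetminus_n$ ($n<\omega$) with $a\le b\vee c$ iff $a\smallsetminus_nb\le c$ for some $n$: let $a\smallsetminus_n b$ ($n<\omega$) enumerate $C$, which is nonempty because $a$ is in the set. Every $\operatorname{Id}_cG$ has this property as well. If $a=\langle f\rangle$, $b=\langle h\rangle$ with $f,h\ge0$, take $a\smallsetminus_nb=\langle(f-nh)^+\rangle$. These elements are in the set because $f\le(f-nh)^++nh$. If $\langle f\rangle\subseteq\langle h\rangle\vee\langle k\rangle$ with $k\ge0$, then $f\le n(h+k)$ for some $n$, so $(f-nh)^+\le nk$.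

**Definition (interval lattice).** For a nonempty chain $T$, $\mathcal O(T)$ is the sublattice of the powerset of $T$ generated by the sets $(\leftarrow,a)=\{x\in T:x<a\}$ and $(a,\to)=\{x\in T:x>a\}$, $a\in T$.

The following known facts come with the problem. The lattice $\mathcal O(T)$ is always a completely normal bounded distributive lattice. Every completely normal distributive lattice with $0$, of cardinality at most $\aleph_1$ and with countably based differences, is isomorphic to $\operatorname{Id}_cG$ for some Abelian $\ell$-group $G$. So the question has a positive answer when $|T|\le\aleph_1$. This last fact is used only in Corollary C.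

Countably based differences are a real restriction on $T$. Let $T=\omega_1+1$ with top point $\omega_1$, and take $a=T$, $b=(\leftarrow,\omega_1)$. The set $\{U\in\mathcal O(T):a\subseteq b\cup U\}$ consists of all $U$ that contain the top point. Each such $U$ contains some $(\xi,\to)$ with $\xi<\omega_1$, and all the $(\xi,\to)$ belong to the set, so a countable coinitial family would give a countable cofinal subset of $\omega_1$. Hence $\mathcal O(\omega_1+1)$ does not have countably based differences. Lemma 2 will say that this is the only kind of failure.

## 3. Finite chains, $\mathbb Z$, $\mathbb R$ and $\mathbb Q$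

*Finite chains.* If $|T|=1$, both generators are empty, so $\mathcal O(T)=\{\varnothing\}=\operatorname{Id}_c\{0\}$. If $T=\{1<\dots<n\}$ with $n\ge2$, the generators are all proper initial and all proper final segments. Their intersections give all singletons, so $\mathcal O(T)$ is the full powerset, which is $\operatorname{Id}_c\mathbb Z^n$.

*The chain $\mathbb Z$.* Here $\mathcal O(\mathbb Z)$ consists of the sets that are eventually constant (all in or all out) at both ends. Let $G$ be the group of functions $\mathbb Z\to\mathbb Z$ that are eventually constant at both ends. Such an $f$ is bounded, and $|h|\ge1$ on the support of $h$, so $f\in\langle h\rangle$ iff the support of $f$ is contained in that of $h$. The supports are exactly the members of $\mathcal O(\mathbb Z)$, so $\operatorname{Id}_cG\cong\mathcal O(\mathbb Z)$.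

*The chain $\mathbb R$.* Now $\mathcal O(\mathbb R)$ consists of the finite unions of open intervals, bounded or not. Let $G_{\mathbb R}$ be the set of continuous piecewise affine functions $\mathbb R\to\mathbb R$ with finitely many pieces that are constant near $-\infty$ and near $+\infty$. The sets $\{f\ne0\}$ are precisely the finite unions of open intervals: use the tents $(\min(x-a,b-x))^+$ and the ramps $\min((x-a)^+,1)$ and their mirror images. If $\{f\ne0\}\subseteq\{h\ne0\}$, then $|f|\le n|h|$ for some $n$. Near a zero of $h$ both functions are affine on each side, and where $f$ is nonzero on a side, $h$ is nonzero there with nonzero slope. Near $\pm\infty$ both are constant. Compactness of $[-\infty,\infty]$ then gives one $n$ for all points. So $\operatorname{Id}_cG_{\mathbb R}\cong\mathcal O(\mathbb R)$.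

*The chain $\mathbb Q$.* The group $G_{\mathbb R}$ has too many functions, since $\{x>\sqrt2\}$ does not come from $\mathcal O(\mathbb Q)$. Let $G_{\mathbb Q}\subseteq G_{\mathbb R}$ consist of the functions with rational breakpoints and rational coefficients on each piece. If $f(z)=0$ at an irrational $z$, then $f(x)=\alpha x+\beta$ near $z$ with $\alpha,\beta\in\mathbb Q$, hence $\alpha=\beta=0$ and $f$ vanishes *near* $z$. So the sets $\{f\neq0\}$ are the finite unions of open intervals with endpoints in $\mathbb Q\cup\{\pm\infty\}$. These are determined by their traces on $\mathbb Q$, and as before $\operatorname{Id}_cG_{\mathbb Q}\cong\mathcal O(\mathbb Q)$.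

Keep the case of $\mathbb Q$ in mind. At a hole of the chain a function of $G$ may not vanish without vanishing near that hole, and $G_{\mathbb Q}$ obeys this rule because its constants are rational while the function $x$ takes irrational values at the holes. Theorem B imitates this. Theorem A builds a chain for which no such separation of values is possible.

## 4. The completion of a chain and countable characters

Throughout this section $T$ is a chain with $|T|\ge2$. Then $\varnothing\in\mathcal O(T)$, and $T=(\leftarrow,b)\cup(a,\to)\in\mathcal O(T)$ for $a<b$ in $T$.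

**Definition (gap, completion).** A *gap* of $T$ is a pair $(A,B)$ with $T=A\sqcup B$, $A<B$, $A$ without maximum and $B$ without minimum; $A$ or $B$ may be empty. Let $X=T\cup\{\text{gaps}\}$ with the natural order, in which a gap $(A,B)$ lies above $A$ and below $B$.

For $T=\mathbb Q$ the gaps are the irrationals and $\pm\infty$, so $X=[-\infty,\infty]$. For $T=\omega_1$ there is one gap, $(\omega_1,\varnothing)$. For $T=[0,1)\cup(2,3]$ there is one gap, in the middle. For $T=[0,1)\cup[2,3]$ there is none, because $[2,3]$ has a minimum.

Every subset of $X$ has a supremum. To see this, code $x\in X$ by the initial segment $\{t\in T:t\le x\}$. The codes are the initial segments $L$ that have a maximum or whose complement has no minimum. Given a set of codes, let $L$ be their union. If $L$ is a code it is the supremum; otherwise $T\setminus L$ has a minimum, and that point is the supremum. So $X$ is a complete chain, hence compact Hausdorff in its order topology. If $X$ is densely ordered, its closed intervals are connected; this too is a textbook fact on complete chains.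

* **(F1)** If $z\in X\setminus T$ and $y<z$ (resp. $y>z$) in $X$, there is $t\in T$ strictly between $y$ and $z$. Indeed let $z=(A,B)$ and $y<z$. If $y\in T$, then $y\in A$ and $A$ has an element above $y$. If $y=(A',B')$, then $A'\subsetneq A$ and any $t\in A\setminus A'$ works. The other side is symmetric.
* **(F2)** If $x<y$ in $X$ and $(x,y)_X\neq\varnothing$, then $(x,y)_X\cap T\ne\varnothing$: a point of $(x,y)_X$ is in $T$, or it is a gap and (F1) applies. If $(x,y)_X=\varnothing$, then $x,y\in T$ by (F1). Conversely, elements $a<b$ consecutive in $T$ are consecutive in $X$: a gap $(A,B)$ between them would have $a\in A$, and $A$ has no maximum, so some element of $T$ would lie strictly between $a$ and $b$. Such pairs are called *jumps*.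

In particular, if $T$ is densely ordered, so is $X$.

Let $\widetilde{\mathcal O}$ be the sublattice of the powerset of $X$ generated by all $(\leftarrow,a)_X$ and $(a,\to)_X$ with $a\in T$. Note that the endpoints are in $T$, not in $X$.

**Lemma 1.**
1. If $W\in\widetilde{\mathcal O}$ and $z\in X\setminus T$, then $z$ is interior to $W$ or to $X\setminus W$. Hence $\partial W\subseteq T$.
2. $W\mapsto W\cap T$ is a lattice isomorphism $\widetilde{\mathcal O}\to\mathcal O(T)$. We write $U\mapsto\tilde U$ for its inverse.
3. $\widetilde{\mathcal O}$ contains a base of the topology of $X$. If $W\subseteq X$ and every $z\in X$ has an open neighbourhood $V$ with $W\cap V=W'\cap V$ for some $W'\in\widetilde{\mathcal O}$, then $W\in\widetilde{\mathcal O}$.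

*Proof.* (1) For a generator with endpoint $a\in T$ we have $z\ne a$, so $z$ lies in one of the open rays $(\leftarrow,a)_X$, $(a,\to)_X$, and the claim holds. The property passes to finite unions and intersections.

(2) The map is a homomorphism taking generators to generators, so it is onto. Let $z\in W\setminus W'$. If $z\in T$, then $W\cap T\not\subseteq W'\cap T$. If $z\notin T$, then by (1) a neighbourhood of $z$ lies in $W\setminus W'$, and it meets $T$ by (F1), so again $W\cap T\not\subseteq W'\cap T$. Thus the map is an order embedding.

(3) If $y<x$ in $X$, there is $u\in T$ with $y\le u<x$: take $u\in(y,x)_X\cap T$ if this interval of $X$ is nonempty, and $u=y$ otherwise (F2). So every ray $(y,\to)_X$ is a union of rays $(u,\to)_X$ with $u\in T$, and similarly on the left. Hence finite intersections of rays with endpoints in $T$ form a base. For the last statement, shrink the sets $V$ to members of $\widetilde{\mathcal O}$ and take a finite subcover $V_1,\dots,V_n$ of the compact space $X$. Then $W=\bigcup_i(W_i'\cap V_i)\in\widetilde{\mathcal O}$. $\square$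

**Definition (countable characters).** A point $t\in T$ has *countable characters* if $(\leftarrow,t)_T$ is empty or has a countable cofinal subset, and $(t,\to)_T$ is empty or has a countable coinitial subset.

In $\omega_1$ every point has countable characters. In $\omega_1+1$ the top point does not.

**Lemma 2.** $\mathcal O(T)$ has countably based differences iff every $t\in T$ has countable characters.

*Proof.* ($\Rightarrow$) Let $(t,\to)_T\ne\varnothing$. The set $\{U:T\subseteq(t,\to)\cup U\}=\{U:(\leftarrow,t]\subseteq U\}$ has a countable coinitial subset $\{U_n\}$. Each $U_n$ is open in $T$ and contains $t$, so there is $s_n>t$ with $[t,s_n)\subseteq U_n$. Let $s>t$. Then $(\leftarrow,s)$ is in the set, so $(\leftarrow,s)\supseteq U_n\supseteq[t,s_n)$ for some $n$. If $s<s_n$, then $s\in[t,s_n)\subseteq(\leftarrow,s)$, which is absurd. So $s_n\le s$, and $\{s_n\}$ is coinitial in $(t,\to)$. The left side is symmetric.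

($\Leftarrow$) Let $A,B\in\mathcal O(T)$. Then $\{U:A\subseteq B\cup U\}=\{U:A\setminus B\subseteq U\}$. The set $A$ is a finite union of open intervals with endpoints in $T\cup\{\pm\infty\}$, and $T\setminus B$ is a finite union of sets $[a,b]$, $(\leftarrow,b]$, $[a,\to)$, $T$. So $A\setminus B$ is a finite union of nonempty convex sets $C^1,\dots,C^m$, each of whose ends is closed at a point of $T$ or open at a point of $T\cup\{\pm\infty\}$. Let $C^i_n\in\mathcal O(T)$ be obtained from $C^i$ by replacing a closed left end $a$ with an open end $a_n$, where $(a_n)$ is nondecreasing and cofinal in $(\leftarrow,a)$ (with $-\infty$ if $a=\min T$), and similarly for closed right ends. Then $C^i\subseteq C^i_n$. If $U\in\mathcal O(T)$ contains $C^i$, it is open and so contains $C^i_n$ for all large $n$. Therefore the sets $\bigcup_iC^i_{n_i}$ form a countable coinitial subset. $\square$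

## 5. Elements of $G$ as continuous functions on $X$

To refute the existence of $G$ we turn its elements into real functions.

**Lemma 3.** Let $|T|\ge2$, let $G$ be an Abelian $\ell$-group with an isomorphism $\operatorname{Id}_cG\cong\mathcal O(T)$, and let $U_f\in\mathcal O(T)$ correspond to $\langle f\rangle$. There are $u\ge 0$ in $G$ and a map $f\mapsto\hat f$ from $G$ to the continuous functions $X\to\mathbb R$ that preserves $+,\vee,\wedge$, with $\hat u=1$ and
$$\{x\in X:\hat f(x)\ne0\}=\tilde U_f\in\widetilde{\mathcal O}\qquad(f\in G).\tag{1}$$
Consequently, for $f,e\in G$ and a gap $z\in X\setminus T$,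
$$\hat f(z)=\hat e(z)\ \Longrightarrow\ \hat f=\hat e\text{ near }z.\tag{2}$$

*Proof.* Since $\mathcal O(T)$ has top element $T$, there is $u\ge0$ with $U_u=T$; then $\langle u\rangle=G$.

**Step 1: a maximal ideal for each point.** For $x\in X$ let $\mathfrak m_x=\{f\in G:x\notin\tilde U_f\}$. It is an $\ell$-ideal, because $\langle f+g\rangle\subseteq\langle f\rangle\vee\langle g\rangle$ gives $\tilde U_{f+g}\subseteq\tilde U_f\cup\tilde U_g$, because $\langle-f\rangle=\langle f\rangle$, and because $|g|\le|f|$ gives $\tilde U_g\subseteq\tilde U_f$. Also $u\notin\mathfrak m_x$, since $\tilde U_u=X$. We show that $\mathfrak m_x$ is maximal. Let $f\notin\mathfrak m_x$, so $x\in\tilde U_f$. We need $U\in\mathcal O(T)$ with $x\notin\tilde U$ and $\tilde U\cup\tilde U_f=X$. If $x\in T$, take $U=(\leftarrow,x)\cup(x,\to)$, so that $\tilde U=X\setminus\{x\}$. If $x\notin T$, then since $\tilde U_f$ is open, (F1) gives $a'<x<b'$ in $T$ with $[a',b']_X\subseteq\tilde U_f$; take $U=(\leftarrow,a')\cup(b',\to)$. (If $x=\min X$, omit $a'$ and its ray and use $[x,b']_X\subseteq\tilde U_f$; similarly if $x=\max X$.) Choose $h\in G$ with $U_h=U$.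 Then $h\in\mathfrak m_x$ and $\langle h\rangle\vee\langle f\rangle=G$. So every $\ell$-ideal containing $\mathfrak m_x$ and $f$ is $G$.

**Step 2: a real value at each point.** The quotient $G/\mathfrak m_x$ is a nonzero Abelian $\ell$-group without proper nonzero $\ell$-ideals. It is totally ordered: otherwise there are $a,b>0$ in it with $a\wedge b=0$ (the positive and negative parts of an element incomparable with $0$), and $b\le na$ would give $b=b\wedge na\le n(b\wedge a)=0$, so $b\notin\langle a\rangle$ and $\langle a\rangle$ would be proper and nonzero. It is Archimedean, because for $a,b>0$ we have $b\in\langle a\rangle$, that is, $b\le na$ for some $n$. By Hölder's theorem there is a unique embedding $G/\mathfrak m_x\to\mathbb R$ of ordered groups with $u+\mathfrak m_x\mapsto1$. Let $\hat f(x)$ be the image of $f+\mathfrak m_x$. The map $f\mapsto\hat f$ preserves $+,\vee,\wedge$ pointwise, and $\hat f(x)\ne0$ iff $f\notin\mathfrak m_x$ iff $x\in\tilde U_f$. This is (1).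

**Step 3: continuity.** For integers $p$ and $q>0$, the sets $\{\hat f>p/q\}=\tilde U_{(qf-pu)^+}$ and $\{\hat f<p/q\}=\tilde U_{(pu-qf)^+}$ are open, so $\hat f$ is continuous.

**Step 4: gaps.** If $\hat f(z)=\hat e(z)$ with $z\notin T$, then $z\notin\tilde U_{f-e}$, so by Lemma 1(1) $z$ is interior to the complement of $\tilde U_{f-e}=\{\hat f\ne\hat e\}$. This is (2). $\square$

From now on, when such a $G$ is given, we write $f$ for $\hat f$.

## 6. Constants on an interval, and what a counterexample must do

Let $T$ be densely ordered, so that $X$ is densely ordered, and suppose that $G$ represents $\mathcal O(T)$ as in Lemma 3. For a *nondegenerate* closed interval $M=[c,d]_X$, $c<d$, put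
$$V(M)=\{r\in\mathbb R:\text{ there is }e\in G\text{ with }e=r\text{ on }M\}.$$
This is a subgroup of $\mathbb R$ containing $1$, and $M'\subseteq M$ implies $V(M)\subseteq V(M')$.

The first idea for a contradiction is to let one $f\in G$ climb. Say $f(x)<f(y)$ for points $x<y$ of $M$. By connectedness $f$ takes each value $v\in(f(x),f(y))$; let $z_v$ be the first point of $[x,y]$ where it does. If $v\in V(M)$, then $f-e$ vanishes at $z_v$ but not just to the left of it, where $e\in G$ is constantly $v$ on $M$. By (2), $z_v$ must be in $T$. So if $T$ is sparse enough that few $z_v$ lie in $T$, then $V(M)$ must be small.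

By itself this gives no contradiction. In $G_{\mathbb Q}$ we have $V(M)=\mathbb Q$ for every nondegenerate $M$ in $\mathbb R$, and the function that is $x$ on $M$ satisfies every constraint. One has to *force* $V(M)$ to be large. The tool is the following observation.

**Observation.** *Let $z=(A,B)$ be a gap such that $B\ne\varnothing$ has no countable coinitial subset, let $y>z$, and let $f:X\to\mathbb R$ be continuous. Then there is $b\in B$ with $b<y$ such that $f$ is constant on $[z,b]_X$.* For $n\ge1$ choose $w_n\in(z,y]$ with $|f-f(z)|<1/n$ on $[z,w_n]$ and, by (F1), $b_n\in B$ with $b_n<w_n$. Since $\{b_n\}$ is not coinitial in $B$, some $b\in B$ satisfies $b<b_n$ for all $n$, and $f=f(z)$ on $[z,b]$.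

So if $z_v$ is a gap whose right side has uncountable coinitiality, then $v\notin V(M)$ but $v\in V(M')$ for a smaller interval $M'$. The group of available constants has grown. Doing this $\omega$ times contradicts nothing, since a union of countably many countable groups is countable. After $\omega_1$ strict growths $V$ is uncountable, provided that the intervals still have a nondegenerate intersection. So we want a dense chain with these four features:

1. every point has countable characters (this is what the problem demands, by Lemma 2);
2. a countable subset of $T$ has only countably many points of $T$ in its closure (to make every $V(M)$ countable);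
3. no gap with both sides nonempty has both sides of countable character (to make $V$ grow);
4. decreasing $\omega_1$-sequences of suitable intervals still contain an interval.

The chain $\mathbb Q$ fails 3, and $\mathbb R$ fails 2. Feature 4 suggests a tree of intervals of height $\omega_2$.

## 7. A chain of height $\omega_2$ with two kinds of levels

Let $\Lambda=\{-\xi:0<\xi<\omega_1\}\cup\{\xi:\xi<\omega_1\}$ with the natural order, that is, $\omega_1^*$ followed by $\omega_1$. Suppose that for each $\alpha<\omega_2$ a chain $P_\alpha\in\{\mathbb Z,\Lambda\}$ has been chosen. Let $J_\alpha$ be the set of pairs $j=(p,p^+)$ of consecutive elements of $P_\alpha$, and let $E_\alpha=P_\alpha\sqcup J_\alpha$ be the chain extending $P_\alpha$ in which $p<(p,p^+)<p^+$. Any two distinct $p<q$ in $P_\alpha$ have an element of $J_\alpha$ between them. This is clear in $\mathbb Z$; in $\Lambda$ use $(p,p+1)$ if $p\ge0$, the pair ending in $q$ if $q\le0$, and $(0,1)$ if $p<0<q$.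

**Definition (nodes and points).** A *node* of length $\alpha<\omega_2$ is an element of $N_\alpha=\prod_{\beta<\alpha}J_\beta$. Let
$$T=\{\sigma^\frown p:\ \sigma\in N_\alpha,\ p\in P_\alpha,\ \alpha<\omega_2\},$$
ordered lexicographically: at the first difference $\beta$ we compare in $E_\beta$. For a node $\sigma$ let $T_\sigma=\{t\in T:\sigma\subset t\}$.

A point is thus a sequence of jumps that ends with a point. Since its last entry is in $P_\alpha$ and the earlier ones are in the sets $J_\beta$, no element of $T$ is a proper initial segment of another, so any two distinct points have a first difference and $T$ is a chain. For example, if $P_0=P_1=\mathbb Z$, then $\langle0\rangle<\langle(0,1),5\rangle<\langle(0,1),6\rangle<\langle1\rangle$, and $T=T_\varnothing$ looks like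
$$\cdots<\{\langle0\rangle\}<T_{\langle(0,1)\rangle}<\{\langle1\rangle\}<T_{\langle(1,2)\rangle}<\{\langle2\rangle\}<\cdots .$$

In general, for $\sigma\in N_\alpha$, $T_\sigma$ is the ordered sum over $e\in E_\alpha$ of the parts $\{\sigma^\frown p\}$ (if $e=p\in P_\alpha$) and $T_{\sigma^\frown j}$ (if $e=j\in J_\alpha$). The set $T_\sigma$ is convex: a point $s\notin T_\sigma$ differs from $\sigma$ at some first place $\beta<\alpha$, and then it lies on the same side of all points of $T_\sigma$. For incomparable nodes $\sigma,\tau$ the sets $T_\sigma,T_\tau$ are disjoint.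

Two properties hold for every choice of the $P_\alpha$.

**(T1)** *For $\sigma\in N_\alpha$ the points $\sigma^\frown p$ are cofinal and coinitial in $T_\sigma$. So $T_\sigma$ has no endpoints, and its cofinality and coinitiality are those of $P_\alpha$: $\omega$ if $P_\alpha=\mathbb Z$, and $\omega_1$ if $P_\alpha=\Lambda$.* Given $t\in T_\sigma$, if $t(\alpha)=p$ choose $p'>p$ in $P_\alpha$; if $t(\alpha)=(p,p^+)$ let $p'=p^+$. Then $\sigma^\frown p'>t$. The other direction is symmetric.

**(T2)** *If $t<t'$ in $T_\sigma$, there is a node $\tau\supsetneq\sigma$ with $T_\tau\subseteq(t,t')_T$. In particular $T$ is densely ordered.* Let $\beta$ be the first difference, $\rho=t|_\beta\supseteq\sigma$, $e=t(\beta)<e'=t'(\beta)$. If $e,e'\in P_\beta$, take $j\in J_\beta$ between them and $\tau=\rho^\frown j$. If $e\in J_\beta$, take $j_1\in J_{\beta+1}$ with $j_1>t(\beta+1)$ and $\tau=\rho^\frown e^\frown j_1$; its points are above $t$, and they are below $t'$ because $e<e'$. If $e'\in J_\beta$, take $j_1\in J_{\beta+1}$ with $j_1<t'(\beta+1)$ and $\tau=\rho^\frown e'^\frown j_1$.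

**Why one kind of level does not suffice.** Suppose $P_\alpha=\mathbb Z$ for all $\alpha$. Take a node $\sigma$ of length $\omega$, write $\sigma(n)=(p_n,p_n^+)$, and let $A$ be the set of points below some point of $T_\sigma$ and $B$ the set of points above all of $T_\sigma$. Then $A$ has cofinality $\omega$ by (T1). The points $b_n=(\sigma|_n)^\frown p_n^+$ are in $B$ and form a decreasing sequence. They are coinitial in $B$: if $b\in B$ first differs from $\sigma$ at $n$, then $b(n)\ge p_n^+$, so $b\ge b_n$. So $(A,B)$ is a gap with both sides of character $\omega$, and feature 3 fails. Suppose instead $P_\alpha=\Lambda$ for all $\alpha$, and let $t=\langle 0\rangle$. Then $T_{\langle(-1,0)\rangle}$ is a final segment of $(\leftarrow,t)$, and it has cofinality $\omega_1$ by (T1), so feature 1 fails. These two failures happen at different kinds of levels. Characters of points are governed by *successor* levels, which should be short, and the gaps just outside a $T_\sigma$ of limit length are governed by *limit* levels, which should be long.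

**The choice.** From now on $P_\alpha=\mathbb Z$ if $\alpha$ is $0$ or a successor, and $P_\alpha=\Lambda$ if $\alpha$ is a limit.

*Cardinality.* We have $|T|\le\aleph_2\cdot\aleph_1^{\aleph_1}=2^{\aleph_1}$, because $\aleph_2\le2^{\aleph_1}$. Also $|T|\ge|N_{\omega_1}|\ge2^{\aleph_1}$. So $|T|=2^{\aleph_1}$.

**(T3)** *Every $t\in T$ has countable characters.* Let $t=\sigma^\frown p$ with $p\in P_\alpha$. Suppose first that $p$ has an immediate predecessor $p^-$ in $P_\alpha$, and let $j=(p^-,p)$. A point $s<t$ is either below all of $T_\sigma$ or in $T_\sigma$ with $s(\alpha)\le j$. So $T_{\sigma^\frown j}$ is a final segment of $(\leftarrow,t)$, and it has cofinality $\omega$ by (T1), as $\alpha+1$ is a successor. Otherwise $P_\alpha=\Lambda$ and $p=\xi$ is a countable limit ordinal $>0$; then the countable set $\{\sigma^\frown\eta:\eta<\xi\}$ is cofinal in $(\leftarrow,t)$. The right side is symmetric, since $\Lambda$ is isomorphic to its reverse.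

By (T3) and Lemma 2, $\mathcal O(T)$ has countably based differences.

**(T4)** *No gap $(A,B)$ with $A,B\ne\varnothing$ has both the cofinality of $A$ and the coinitiality of $B$ equal to $\omega$.*

*Proof.* The idea is to follow the gap down the tree. Consider the nodes $\sigma$ such that $T_\sigma$ meets both $A$ and $B$. They are pairwise comparable: for incomparable $\sigma,\tau$ the disjoint convex sets satisfy, say, $T_\sigma<T_\tau$, and then an element of $B$ in $T_\sigma$ would lie below an element of $A$ in $T_\tau$. They are closed under initial segments and include $\varnothing$. Let $\sigma$ be their union, of length $\alpha\le\omega_2$.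

*Case $\alpha=\omega_2$.* Then $T_{\sigma|_\beta}$ meets both sides for all $\beta<\omega_2$. Suppose $\{a_n\}$ is countable and cofinal in $A$. Choose $\beta<\omega_2$ above all lengths of the $a_n$. Then $a_n\notin T_{\sigma|_\beta}$ for all $n$. Pick $a\in A\cap T_{\sigma|_\beta}$ and $b\in B\cap T_{\sigma|_\beta}$. For some $n$ we have $a\le a_n<b$, so $a_n\in T_{\sigma|_\beta}$ by convexity, a contradiction. So $A$ has uncountable cofinality.

*Case $\alpha<\omega_2$ and $T_\sigma$ meets both $A$ and $B$.* We show that this case does not occur. No $T_{\sigma^\frown j}$ meets both, so each part of $T_\sigma$ lies in $A$ or in $B$, and $(A,B)$ induces a cut $(A',B')$ of $E_\alpha$ into nonempty sets. A maximum $m$ of $A\cap T_\sigma$ would be a maximum of $A$: if $a\in A$, $a>m$, then $m<a<b$ for any $b\in B\cap T_\sigma$, so $a\in T_\sigma$ by convexity. Likewise a minimum of $B\cap T_\sigma$ would be a minimum of $B$. So neither exists.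

 - If $A'$ had a maximum $p\in P_\alpha$, then $\sigma^\frown p=\max A$, impossible.
 - If $A'$ had a maximum $j=(p,p^+)$, then $p^+=\min B'$ and $\sigma^\frown p^+=\min B$, impossible.
 - So $A'$ has no maximum. If $P_\alpha=\mathbb Z$, then $E_\alpha$ is isomorphic to $\mathbb Z$ and $A'$, being nonempty and bounded above, would have a maximum. Hence $P_\alpha=\Lambda$. Let $S=A'\cap\Lambda$, an initial segment of $\Lambda$. It is nonempty, since $(p,p^+)\in A'$ implies $p\in A'$. It is cofinal in $A'$, since if $(p,p^+)\in A'$, then $A'$ has a larger element, which is $\ge p^+$, so $p^+\in S$. Hence $S$ has no maximum. It is proper, since $\Lambda$ is cofinal in $E_\alpha$ and $B'\ne\varnothing$. If $S$ consisted of negative elements $-\eta$ only, the least such $\eta$ would give a maximum. So $0\in S$, and $S\cap\omega_1$ is a nonempty proper initial segment of $\omega_1$ without maximum, that is, a countable limit ordinal $\xi>0$. A jump $(p,p^+)$ with $p\in S$ is in $A'$, because $p^+\in S\subseteq A'$ lies above it. So $\min B'=\xi$ and $\sigma^\frown\xi=\min B$, impossible.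

*Case $\alpha<\omega_2$ and $T_\sigma$ does not meet both.* Then $\sigma$ is not one of our nodes, so $\alpha$ is neither $0$ nor a successor; it is a limit, and $T_{\sigma|_\beta}$ meets both $A$ and $B$ for all $\beta<\alpha$. Suppose $T_\sigma\subseteq A$. If some $a\in A$ were above all of $T_\sigma$, let $\beta<\alpha$ be the first place where $a$ differs from $\sigma$. Then $a>T_{\sigma|_{\beta+1}}$, which meets $B$, a contradiction. So $T_\sigma$ is cofinal in $A$, and $A$ has cofinality $\omega_1$ by (T1). Symmetrically, if $T_\sigma\subseteq B$, then $B$ has coinitiality $\omega_1$. $\square$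

**(T5)** *If $Q\subseteq T$ is countable, then $T\cap\operatorname{cl}_X(Q)$ is countable.*

*Proof.* Let $t=\sigma^\frown p\in T\setminus Q$ be in the closure, $p\in P_\alpha$. Then $Q\cap(\leftarrow,t)$ is cofinal in $(\leftarrow,t)$ or $Q\cap(t,\to)$ is coinitial in $(t,\to)$. Otherwise there are $s<t<s'$ in $T$ with $Q\cap[s,t)=Q\cap(t,s']=\varnothing$, and $(s,s')_X$ is a neighbourhood of $t$ missing $Q$. By symmetry it suffices to count the $t$ of the first kind. For $q\ne q'$ in $Q$ let $q\wedge q'$ be their longest common initial segment. There are countably many such segments.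

 - Suppose $p$ has a predecessor; let $j=(p^-,p)$ and $\tau=\sigma^\frown j$. Since $T_\tau$ is a final segment of $(\leftarrow,t)$, the set $Q\cap T_\tau$ is cofinal in $T_\tau$. Pick $q\in Q\cap T_\tau$, then $p'\in P_{\alpha+1}$ with $p'>q(\alpha+1)$, then $q'\in Q\cap T_\tau$ with $q'\ge\tau^\frown p'$. So $q(\alpha+1)\ne q'(\alpha+1)$ and $\tau=q\wedge q'$. Moreover $\tau$ determines $t$. So there are countably many such $t$.
 - Suppose $p=\xi>0$ is a limit ordinal. The points $\sigma^\frown\eta$, $\eta<\xi$, are cofinal below $t$, so the coordinates $q(\alpha)$ for $q\in Q\cap T_\sigma$, $q<t$, are cofinal below $\xi$ in $E_\alpha$. In particular two of them differ, so $\sigma=q\wedge q'$ for some $q,q'\in Q$. This allows countably many $\sigma$. Fix one. The set $\{q(\alpha):q\in Q\cap T_\sigma\}$ is countable, so there is $\gamma<\omega_1$ exceeding all $\eta\ge0$ such that $\eta=q(\alpha)$ or $(\eta,\eta+1)=q(\alpha)$ for some such $q$. If $\gamma<\xi$, some $q\in Q\cap T_\sigma$ has $\gamma\le q(\alpha)<\xi$, and then $q(\alpha)$ is $\eta$ or $(\eta,\eta+1)$ with $\eta\ge\gamma$, a contradiction. So $\xi\le\gamma$, and there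 are countably many $\xi$. $\square$

## 8. The constants grow $\omega_1$ times: proof of Theorem A

Let $T$ be the chain just chosen and $X$ its completion. By (T1), $T=T_\varnothing$ has no endpoints, and by (T2) it is densely ordered, so $X$ is densely ordered and its closed intervals are connected. Suppose, for a contradiction, that $\operatorname{Id}_cG\cong\mathcal O(T)$ with $G$ an Abelian $\ell$-group, and use Lemma 3.

**Lemma 4.** Let $M$ be nondegenerate. Then $V(M)$ is countable, and there are a nondegenerate $M'\subseteq M$ and $v\in V(M')\setminus V(M)$.

*Proof.* **Step 1: a climbing function and its first hitting points.** Let $M=[c,d]$ and choose $t\in T\cap(c,d)$. Choose $f\ge0$ in $G$ with $U_f=(t,\to)$, and put $x=t$, $y=d$. Then $x<y$ in $M$ and $0=f(x)<f(y)$. For $v\in I:=(f(x),f(y))$ let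
$$z_v=\min\{z\in[x,y]:f(z)=v\}.$$
The set is nonempty by connectedness, and it is closed, so it has a minimum. Clearly $x<z_v<y$. If $v<v'$, then $f$ takes the value $v$ on $[x,z_{v'}]$, so $z_v<z_{v'}$.

**Step 2: almost all hitting points are gaps.** First, $z_v=\sup\{z_a:a\in I\cap\mathbb Q,\ a<v\}$. Indeed, call this supremum $z$. Then $z\le z_v$, and if rationals $a_n$ increase to $v$, then $z_{a_n}$ increases to $z$, so $f(z)=\lim a_n=v$ and $z\ge z_v$. For rationals $a<b$ in $I$ choose $t_{ab}\in T\cap(z_a,z_b)$, and let $Q$ be the countable set of all $t_{ab}$. With $a_n$ as above, strictly increasing, $t_{a_na_{n+1}}\in(z_{a_n},z_{a_{n+1}})$ converges to $z_v$. So $z_v\in\operatorname{cl}_X(Q)$ for every $v\in I$. Since $v\mapsto z_v$ is injective, (T5) gives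
$$z_v\notin T\quad\text{for all but countably many }v\in I.\tag{3}$$

**Step 3: constants are hit at points of $T$.** Let $v\in I\cap V(M)$ and pick $e\in G$ with $e=v$ on $M$. On $[x,z_v)$ we have $f\ne v=e$, while $f(z_v)=e(z_v)$. So $f$ and $e$ agree at $z_v$ but not near $z_v$, and by (2)
$$v\in I\cap V(M)\ \Longrightarrow\ z_v\in T.\tag{4}$$

**Step 4: $V(M)$ is countable.** By (3) and (4), $I\cap V(M)$ is countable. If the subgroup $V(M)$ of $\mathbb R$ is not dense, it is cyclic, hence countable. If it is dense, let $D\subseteq V(M)$ be countable and dense in $\mathbb R$. For each $w\in V(M)$ there is $v'\in D$ with $w-v'\in I$, so $V(M)=\bigcup_{v'\in D}\bigl(v'+(I\cap V(M))\bigr)$ is countable.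

**Step 5: a new constant on a smaller interval.** By (3) choose $v\in I$ with $z_v\notin T$. By (4), $v\notin V(M)$. Now $z_v$ is a gap $(A,B)$. It is the supremum of a strictly increasing sequence $z_{v_n}$, and inserting points of $T$ shows that $A$ has cofinality $\omega$. Since $z_v<y$, also $B\ne\varnothing$ by (F1). By (T4), $B$ has no countable coinitial subset. By the Observation of Section 6 there is $b\in B$, $b<y$, such that $f=v$ on $M':=[z_v,b]\subseteq M$. So $v\in V(M')\setminus V(M)$. $\square$

**Conclusion of the proof of Theorem A: $\omega_1$ iterations.** For a node $\sigma$ let $M_\sigma=[\inf T_\sigma,\sup T_\sigma]_X$. It is nondegenerate, and $T\cap(\inf T_\sigma,\sup T_\sigma)_X=T_\sigma$, because $T_\sigma$ is convex without endpoints. If $\sigma\subseteq\tau$, then $M_\tau\subseteq M_\sigma$.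

We construct nodes $\sigma_\alpha$ ($\alpha\le\omega_1$), increasing under extension, with $V(M_{\sigma_\alpha})\subsetneq V(M_{\sigma_{\alpha+1}})$ for all $\alpha<\omega_1$. Put $\sigma_0=\varnothing$. Given $\sigma_\alpha$, apply Lemma 4 to $M_{\sigma_\alpha}$ to get $M'$ and $v$. The open interval between the endpoints of $M'$ contains elements $t<t'$ of $T$, and they lie in $T_{\sigma_\alpha}$. By (T2) there is a node $\sigma_{\alpha+1}\supsetneq\sigma_\alpha$ with $T_{\sigma_{\alpha+1}}\subseteq(t,t')$. So $M_{\sigma_{\alpha+1}}\subseteq M'$, and $v\in V(M_{\sigma_{\alpha+1}})\setminus V(M_{\sigma_\alpha})$. At limits $\lambda\le\omega_1$ put $\sigma_\lambda=\bigcup_{\alpha<\lambda}\sigma_\alpha$. Its length is a supremum of at most $\aleph_1$ ordinals below $\omega_2$, so it is $<\omega_2$ and $\sigma_\lambda$ is a node. This is where height $\omega_2$ is needed.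

Now $V(M_{\sigma_{\omega_1}})$ contains all the groups $V(M_{\sigma_\alpha})$, $\alpha<\omega_1$, which strictly increase. So it is uncountable, contradicting Lemma 4 for the nondegenerate interval $M_{\sigma_{\omega_1}}$. Hence no such $G$ exists. $\blacksquare$

## 9. Tame functions: irrational values at gaps, rational plateaus

We turn to Theorem B. If $|T|=1$, then $\mathcal O(T)=\{\varnothing\}=\operatorname{Id}_c\{0\}$. So let $|T|\ge2$. By Lemma 2 all points of $T$ have countable characters; $X$ is the completion of $T$. The chain may have jumps.

In Section 3 the single function $x$ on $\mathbb Q$ did everything, since constants were rational and its values at gaps were irrational. For general $T$ we look for many monotone functions of this kind.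

**Definition (tame).** For continuous $g:X\to\mathbb R$ let $N(g)$ be the closed set of points having no neighbourhood on which $g$ is constant. A nondecreasing continuous $g:X\to[0,1]$ is *tame* if

* (g1) $z\in N(g)\setminus T\Rightarrow g(z)\notin\mathbb Q$;
* (g2) $z\notin N(g)\Rightarrow g(z)\in\mathbb Q$.

Let $g$ be the identity of $[0,1]$. For $T=\mathbb Q\cap[0,1]$ we have $X=[0,1]$, and $g$ is tame: $N(g)=[0,1]$, and the gaps are the irrationals in $[0,1]$. For $T=[0,1]\setminus\mathbb Q$, again $X=[0,1]$, but $g$ is not tame, since the gap $1/2$ has a rational value. Condition (g2) says that plateaus have rational height. A plateau of irrational height $v$ would add $v$ to the constants available on an interval, and that is what was exploited in Section 8.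

**Lemma 5.** Assume (H). For all $x<y$ in $X$ there is a tame $g$ with $g(x)<g(y)$ and $N(g)\subseteq(x,y)_X$.

A natural first attempt is a Cantor-type function: choose countably many disjoint closed plateaus with endpoints in $T$, densely ordered, and number them by the rationals. Then (g1) is automatic, since a point of $N(g)$ with rational value is an endpoint of a plateau. The trouble is (g2): the set where $g$ takes a given *irrational* value is an intersection of nested intervals, and it may be nondegenerate. The remedy is to build $2^{\aleph_0}$ such functions at once, so that a point of $T$ can get an irrational value in at most one of them. This is where (H) enters.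

*Proof.* **Step 1: reduce to a region without jumps.** If there is a jump $a<b$ with $x\le a<b\le y$, let $g$ be the indicator function of $[b,\to)_X$, which is clopen. Then $N(g)=\varnothing$, $g$ is tame, and $g(x)=0<1=g(y)$. Otherwise $(x,y)_X\ne\varnothing$, and (F2), used twice, gives $x'<y'$ in $T\cap(x,y)_X$. By (H) there are $a<b$ in $T\cap[x',y']$ such that $T\cap(a,b)$ has fewer than $2^{\aleph_0}$ elements (case I), or has a countable subset $\{d_n:n<\omega\}$ meeting every nonempty $(p,q)_T$ with $a\le p<q\le b$ (case II). No element of $T\cap[a,b]$ has an immediate predecessor or successor in $T$: by (F2) these would be consecutive in $X$, and as $x<a$ and $b<y$ this would give a jump inside $[x,y]$.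

**Step 2: a scheme of intervals.** We define intervals $I_s=[\min I_s,\max I_s]_X$ for $s\in\mathbb Z^{<\omega}$, with distinct endpoints in $T\cap[a,b]$. Let $I_{\langle\rangle}=[a,b]_X$. Given $I_s=[p,q]$ with $|s|=n$, choose a strictly increasing sequence $(e_k)_{k\in\mathbb Z}$ in $T\cap(p,q)$ that is coinitial towards $p$ and cofinal towards $q$. This is possible because $p$ and $q$ have countable characters, $p$ has no immediate successor and $q$ no immediate predecessor. Since there are no jumps here, $\inf_ke_k=p$ and $\sup_ke_k=q$ in $X$. In case II, if $d_n\in(p,q)$, arrange also $e_{-1}<d_n<e_0$. Put $I_{s^\frown k}=[e_{2k},e_{2k+1}]_X$.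

The $I_s$ with $|s|=n$ are pairwise disjoint. In case II, no $I_s$ with $|s|=n+1$ contains $d_n$: if $d_n$ is interior to $I_{s}$ with $|s|=n$, it falls strictly between $I_{s^\frown(-1)}$ and $I_{s^\frown0}$; if it is an endpoint of $I_s$, it is in no $I_{s^\frown k}$, since these lie in $(p,q)$; and if it is in no $I_s$ with $|s|=n$, there is nothing to show.

**Step 3: a family of plateaus for each $\eta\in2^\omega$.** For $u\in\{0,1\}^n$, $n\ge1$, let
$$A_u=\Bigl\{k\in\mathbb Z:\ k\equiv\sum_{i<n}u_i2^i\ \bmod 2^n\Bigr\}.$$
For fixed $n$ these sets are pairwise disjoint and unbounded in both directions. For $\eta\in2^\omega$ let $S_\eta$ be the set of all $s=(s_1,\dots,s_n)$, $n<\omega$, with $s_i\in A_{\eta|_i}$ for $1\le i\le n$; so $\langle\rangle\in S_\eta$. The *flats* for $\eta$ are $(\leftarrow,a]_X$, $[b,\to)_X$, and all $[\max I_{s^\frown k},\min I_{s^\frown k'}]_X$ with $s\in S_\eta$ and $k<k'$ consecutive in $A_{\eta|_{|s|+1}}$; the latter are the flats *at* $s$.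

Flats are pairwise disjoint:

- Two flats at the same $s$ are separated by a nondegenerate $I_{s^\frown k}$ with $k\in A_{\eta|_{|s|+1}}$.
- A flat at $s'\supseteq s^\frown l$, where $s'\in S_\eta$ and so $l\in A_{\eta|_{|s|+1}}$, lies in $(\min I_{s^\frown l},\max I_{s^\frown l})_X$, which no flat at $s$ meets.
- Flats at incomparable $s,s'$ lie in the disjoint intervals $I_r,I_{r'}$ for suitable initial segments $r,r'$ of $s,s'$ of equal length.
- All flats at some $s$ lie in $(a,b)_X$.

The right endpoint of any flat other than $[b,\to)$ is $\min I_s$ for some $s\in S_\eta$ (for $(\leftarrow,a]$ take $s=\langle\rangle$). The flats at $s$ converge to $\min I_s$ from above, because $A_{\eta|_{|s|+1}}$ is unbounded below and $\inf_ke_k=\min I_s$. Symmetrically, the left endpoint of any flat other than $(\leftarrow,a]$ is some $\max I_s$, $s\in S_\eta$, and flats converge to it from below. Hence between any two flats there is a third. The set of flats is countable, densely ordered, and has a first and a last element, so by Cantor's theorem it can be enumerated increasingly as $K_r=[c_r,d_r]_X$, $r\in\mathbb Q\cap[0,1]$. (The symbols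 $d_r$ here are indexed by rationals and have nothing to do with the points $d_n$ of case II.) Moreover
$$d_r=\inf_{r'>r}c_{r'}\ (r<1),\qquad c_r=\sup_{r'<r}c_{r'}\ (r>0),\tag{5}$$
with $d_0=a$, $c_1=b$, and $c_r,d_r\in T$ except possibly $c_0=\min X$ and $d_1=\max X$.

**Step 4: the function $g_\eta$.** Let $g_\eta(z)=\sup\{r:c_r\le z\}$. It is nondecreasing and equals $r$ on $K_r$. It is continuous. Indeed, if $0\le\alpha<g_\eta(z)$, take a rational $r$ with $\alpha<r<g_\eta(z)$; then $d_r<z$, and $g_\eta\ge r$ on $(d_r,\to)$. If $g_\eta(z)<\beta\le1$, take a rational $r$ with $g_\eta(z)<r<\beta$; then $z<c_r$, and $g_\eta\le r$ on $(\leftarrow,c_r)$. For other $\alpha,\beta$ there is nothing to prove.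

If $z>d_r$, then by (5) some $r'>r$ has $c_{r'}\le z$, so $g_\eta(z)>r$. If $z<c_r$, then some $r'<r$ has $z<c_{r'}$, so $g_\eta(z)\le r'<r$. Thus
$$g_\eta^{-1}(r)=K_r\qquad(r\in\mathbb Q\cap[0,1]).\tag{6}$$
Consequently $N(g_\eta)\subseteq[a,b]_X\subseteq(x,y)_X$, $g_\eta(x)=0$ and $g_\eta(y)=1$. If $z\in N(g_\eta)$ and $g_\eta(z)=r\in\mathbb Q$, then $z$ is in $K_r$ but not in its interior. So $z\in\{c_r,d_r\}$, with $z=a$ if $r=0$ and $z=b$ if $r=1$; hence $z\in T$. This is (g1).

**Step 5: a point with an irrational value determines $\eta$.** Let $t\in T$ with $g_\eta(t)\notin\mathbb Q$. Then $t\in(a,b)$ is in no flat. For $s\in S_\eta$ the endpoints of $I_s$ lie in flats, and the open interval $(\min I_s,\max I_s)_X$ is covered by the flats at $s$ and the intervals $I_{s^\frown l}$, $l\in A_{\eta|_{|s|+1}}$, which alternate. So, starting from $t\in I_{\langle\rangle}$, induction gives a sequence $\mathbf s=(s_1,s_2,\dots)$ of integers with $t\in I_{(s_1,\dots,s_n)}$ and $(s_1,\dots,s_n)\in S_\eta$ for all $n$. Since the $I_s$ with $|s|=n$ are disjoint and do not depend on $\eta$, $\mathbf s$ depends only on $t$. Since $s_n\in A_{\eta|_n}$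 and the $A_u$ with $u\in\{0,1\}^n$ are disjoint, $\mathbf s$ determines $\eta$. Hence:

* Case I: points of $T$ outside $(a,b)$ have value $0$ or $1$, and each of the fewer than $2^{\aleph_0}$ points of $T\cap(a,b)$ excludes at most one $\eta$. So there is $\eta$ with $g_\eta(t)\in\mathbb Q$ for all $t\in T$.
* Case II: for every $\eta$ and $n$, $g_\eta(d_n)\in\mathbb Q$, since $d_n\notin I_s$ for $|s|=n+1$.

**Step 6: condition (g2).** Fix such an $\eta$. Suppose $z\notin N(g_\eta)$ and $g_\eta(z)\notin\mathbb Q$. Then $z\in(a,b)$, and $g_\eta$ is constant and irrational on some $(p,q)_X\ni z$ with $p<q$ in $T\cap[a,b]$. By (F2), $(p,q)_T\ne\varnothing$, so $(p,q)$ contains an element of $T$ in case I, and some $d_n$ in case II, where $g_\eta$ is rational. This is a contradiction. So (g2) holds and $g_\eta$ is tame. $\square$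

## 10. Gluing tame functions: proof of Theorem B

**Step 1: a separating family.** We want enough tame functions to distinguish all points, with disjoint sets $N(g)$, so that at each point at most one of them varies. By Zorn's Lemma let $\mathcal F$ be a maximal set of tame functions with $N(g)\cap N(h)=\varnothing$ for distinct $g,h\in\mathcal F$.

**Lemma 6.** For all $x<y$ in $X$ some $h\in\mathcal F$ has $h(x)<h(y)$.

*Proof.* Otherwise every $h\in\mathcal F$, being monotone, is constant on $[x,y]$, so $N(h)\cap(x,y)=\varnothing$. The $g$ of Lemma 5 satisfies $N(g)\subseteq(x,y)$, so $N(g)\cap N(h)=\varnothing$ for all $h\in\mathcal F$. Also $g\notin\mathcal F$, since $g(x)<g(y)$. This contradicts maximality. $\square$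

**Step 2: the space $\mathcal B$ of functions locally built from $\mathcal F$.** For $z\in X$ let $g_z$ be the unique $g\in\mathcal F$ with $z\in N(g)$, if it exists. Let $\mathcal B$ be the set of continuous $f:X\to\mathbb R$ such that for each $z\in X$:

* if $g_z$ does not exist, $f$ is constant with rational value near $z$;
* if $g_z(z)\notin\mathbb Q$, then $f=\alpha+\beta g_z$ near $z$ for some $\alpha,\beta\in\mathbb Q$;
* if $g_z(z)\in\mathbb Q$ (so $z\in T$ by (g1)), then $f=\alpha+\beta(g_z-g_z(z))$ near $z$ on $[z,\to)$ and $f=\alpha+\beta'(g_z-g_z(z))$ near $z$ on $(\leftarrow,z]$, for some $\alpha,\beta,\beta'\in\mathbb Q$.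

**Lemma 7.** $\mathcal B$ is a $\mathbb Q$-vector space closed under $f\mapsto f^+$ (hence under $\vee$ and $\wedge$), and $\mathbb Q\cup\mathcal F\subseteq\mathcal B$.

*Proof.* It is clearly a $\mathbb Q$-vector space. Let $f\in\mathcal B$ and $z\in X$. If $f(z)\ne0$, then $f^+$ is $f$ or $0$ near $z$. Let $f(z)=0$. If $g_z$ does not exist, then $f=0$ near $z$. If $g_z(z)\notin\mathbb Q$, then $\alpha+\beta g_z(z)=0$ forces $\alpha=\beta=0$, so $f=0$ near $z$. If $g_z(z)\in\mathbb Q$, then $\alpha=0$. On $[z,\to)$ we have $g_z-g_z(z)\ge0$ and on $(\leftarrow,z]$ we have $g_z-g_z(z)\le0$, so $f$ has a fixed sign near $z$ on each side, and $f^+$ is obtained by keeping $\beta$ (resp. $\beta'$) or replacing it by $0$. So $f^+\in\mathcal B$, and $f\vee h=h+(f-h)^+\in\mathcal B$.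

Rational constants are in $\mathcal B$. Let $g\in\mathcal F$. If $z\in N(g)$, then $g_z=g$; use $\alpha=0,\beta=1$ if $g(z)\notin\mathbb Q$, and $\alpha=g(z)$, $\beta=\beta'=1$ if $g(z)\in\mathbb Q$. If $z\notin N(g)$, then $g$ is constant near $z$ with rational value by (g2), which is allowed in all three cases. $\square$

Is $\mathcal B$ already the desired $G$? In general not. Let $t\in T$, $t\ne\max T$, have no immediate successor, and suppose that $g_t$ does not exist or $g_t(t)\notin\mathbb Q$. The proof just given shows that an $f\in\mathcal B$ with $f(t)=0$ vanishes near $t$, so no $f\in\mathcal B$ has $\{f\ne0\}=(t,\to)_X$. We must add functions that vanish at $t$ but not near $t$. On each side of $t$ we add multiples of *one* function only, so that any two functions vanishing at $t$ stay comparable there.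

**Step 3: the functions $w_t^\pm$.** Call $t\in T$ a *right point* if $t\ne\max T$ and $t$ has no immediate successor, and a *left point* if $t\ne\min T$ and $t$ has no immediate predecessor. For a right point $t$ we define a continuous $w_t^+\ge0$ that vanishes on $(\leftarrow,t]$, is positive on $(t,\to)$, and coincides near each $z\ne t$ with an element of $\mathcal B$.

(i) If $g_t$ exists, $g_t(t)\in\mathbb Q$ and $g_t$ is constant on no $[t,s)$, $s>t$, let $w_t^+=(g_t-g_t(t))^+\in\mathcal B$. It is positive on $(t,\to)$: if $g_t(s)=g_t(t)$ with $s>t$, then $g_t$ would be constant on $[t,s]$.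

(ii) Otherwise choose $t_0>t_1>\cdots$ in $T$, coinitial in $(t,\to)_T$. By Lemma 6 pick, for each $n$, $h\in\mathcal F$ with $h(t_{n+1})<h(t_n)$ and rationals $h(t_{n+1})<r<r'<h(t_n)$, and put
$$h_n=\frac{((h\vee r)\wedge r')-r}{r'-r}\in\mathcal B.$$
Then $0\le h_n\le1$, $h_n=0$ on $(\leftarrow,t_{n+1}]$ and $h_n=1$ on $[t_n,\to)$. Let $w_t^+=\sum_n2^{-n-1}h_n$, a uniformly convergent series. On $(t_k,\to)$ we have $h_n=1$ for all $n\ge k$, so there $w_t^+$ equals $\sum_{n<k}2^{-n-1}h_n+2^{-k}\in\mathcal B$, which is positive. The sets $(t_k,\to)_X$ exhaust $(t,\to)_X$: for $y>t$ in $X$, $(t,y)_X\ne\varnothing$, since otherwise $y$ would be an immediate successor of $t$ in $T$; so (F2) gives a point of $T$ in $(t,y)$, hence some $t_k<y$. On $(\leftarrow,t]$ all $h_n$ vanish, and $0\in\mathcal B$.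

Symmetrically, for left points we get $w_t^-\ge 0$, positive on $(\leftarrow,t)$ and $0$ on $[t,\to)$; in case (i) it is $(g_t(t)-g_t)^+$. Put $w_t^+=0$ (resp. $w_t^-=0$) if $t$ is not a right (resp. left) point.

**Step 4: the group $G$ and its local form.** Let $G$ be the set of continuous $f:X\to\mathbb R$ that coincide near each $z\in X$ with an element of $\mathcal B$ if $z\notin T$, and with an element of $\mathcal B+\mathbb Qw_z^++\mathbb Qw_z^-$ if $z\in T$. It is a $\mathbb Q$-vector space containing $\mathcal B$ and all $w_t^\pm$.

We claim that near $z\in T$ the elements of $G$ have the form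
$$\alpha+\beta g_z+\gamma w_z^++\delta w_z^-\ \text{ if }g_z\text{ exists and }g_z(z)\notin\mathbb Q,\qquad \alpha+\gamma w_z^++\delta w_z^-\ \text{ otherwise},\tag{7}$$
with rational coefficients. Only the case $g_z(z)\in\mathbb Q$ needs an argument. Near $z$ on the right, $g_z-g_z(z)$ is either $0$ or $w_z^+$. If $z$ is a right point and $g_z$ is constant on no $[z,s)$, it is $w_z^+$ by choice (i). If $g_z$ is constant on some $[z,s)$, it is $0$. If $z$ is not a right point, then $z$ has an immediate successor or $z=\max T=\max X$, so near $z$ the set $[z,\to)$ is $\{z\}$, and it is $0$. Likewise, on the left $g_z-g_z(z)$ is either $0$ or $-w_z^-$. As $w_z^+$ vanishes on the left and $w_z^-$ on the right, (7) follows. For $z\notin T$ the form is $\alpha$, or $\alpha+\beta g_z$ with $g_z(z)\notin\mathbb Q$ by (g1).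

Now let $f\in G$ with $f(z)=0$. Since $w_z^\pm(z)=0$, we get $\alpha=0$, or $\alpha+\beta g_z(z)=0$ with $g_z(z)$ irrational and hence $\alpha=\beta=0$. Therefore
$$z\notin T\Rightarrow f=0\text{ near }z;\qquad z\in T\Rightarrow f=\gamma w_z^++\delta w_z^-\text{ near }z,\ \gamma,\delta\in\mathbb Q.\tag{8}$$
By (8), $f^+\in G$ for $f\in G$: near a point with $f(z)\ne0$, $f^+$ is $f$ or $0$; near $z\in T$ with $f(z)=0$, $f^+=\gamma^+w_z^++\delta^+w_z^-$; near $z\notin T$ with $f(z)=0$, $f^+=0$. So $G$ is a $\mathbb Q$-vector lattice, an $\ell$-subgroup of $C(X,\mathbb R)$.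

**Step 5: cozero sets lie in $\widetilde{\mathcal O}$.** Write $\operatorname{coz}f=\{f\ne0\}$. Let $f\in G$. By (8), near each $z$ the set $\operatorname{coz}f$ agrees with $X$, $\varnothing$, $(z,\to)$, $(\leftarrow,z)$ or $(\leftarrow,z)\cup(z,\to)$, where $z\in T$ in the last three cases. By Lemma 1(3), $\operatorname{coz}f\in\widetilde{\mathcal O}$.

**Step 6: cozero sets determine principal ideals.** We show that for $f,h\in G$, $f\in\langle h\rangle$ iff $\operatorname{coz}f\subseteq\operatorname{coz}h$. Only the "if" part needs proof. Let $z\in X$; we find a neighbourhood of $z$ on which $|f|\le n|h|$ for some $n$. If $h(z)\ne0$ this is clear by continuity. If $h(z)=0$, then $f(z)=0$. For $z\notin T$ both vanish near $z$. For $z\in T$, near $z$ we have $f=\gamma w_z^++\delta w_z^-$ and $h=\gamma'w_z^++\delta'w_z^-$. If $z$ is a right point and $\gamma\ne0$, then $f\ne0$ at points arbitrarily close to $z$ on the right, hence $h\ne0$ there and $\gamma'\ne0$; similarly on the left. So $|f|=|\gamma|w_z^++|\delta|w_z^-\le n\bigl(|\gamma'|w_z^++|\delta'|w_z^-\bigr)=n|h|$ near $z$ for some $n$. By compactness of $X$, one $n$ works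 on all of $X$.

**Step 7: the isomorphism.** By Steps 5 and 6, $\langle f\rangle\mapsto\operatorname{coz}f$ is a well-defined order embedding $\operatorname{Id}_cG\to\widetilde{\mathcal O}$. It is a lattice homomorphism, since $\langle f\rangle\vee\langle h\rangle=\langle|f|\vee|h|\rangle$ and $\langle f\rangle\cap\langle h\rangle=\langle|f|\wedge|h|\rangle$. Its range contains the generators. For $a\in T$, the set $(a,\to)_X$ is $\operatorname{coz}w_a^+$ if $a$ is a right point. It is $\varnothing=\operatorname{coz}0$ if $a=\max T$. If $a$ has an immediate successor, it is clopen, and its indicator function, being locally constant with rational values, is in $\mathcal B$. Similarly for $(\leftarrow,a)_X$. So the map is an isomorphism, and by Lemma 1(2) $\operatorname{Id}_cG\cong\widetilde{\mathcal O}\cong\mathcal O(T)$.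

**Step 8: the particular cases.** If $|T|<2^{\aleph_0}$, then (H) holds with $a=x$ and $b=y$. If $T\subseteq\mathbb R$, any $(a,b)_T$ has a countable subset that is dense in it for the subspace topology from $\mathbb R$, and this subset meets every nonempty $(p,q)_T$ with $a\le p<q\le b$. So (H) holds. Here countable characters, and hence countably based differences, are automatic, because every subset of $\mathbb R$ has a countable cofinal and a countable coinitial subset. $\blacksquare$

## 11. Bounds for the least size $\mu$: proof of Corollary C

That $\mu\ge\aleph_2$ is the fact for $|T|\le\aleph_1$ quoted in Section 2. That $\mu\ge2^{\aleph_0}$ is Theorem B, which gives a positive answer whenever $|T|<2^{\aleph_0}$. That $\mu\le2^{\aleph_1}$ is Theorem A. If $2^{\aleph_1}=\aleph_2$, both bounds equal $\aleph_2$. If $2^{\aleph_0}=2^{\aleph_1}$, then $2^{\aleph_0}\ge\aleph_2$, and both bounds equal $2^{\aleph_0}$. That $\mathrm{MA}_{\aleph_1}$ implies $2^{\aleph_0}=2^{\aleph_1}$ is due to Martin and Solovay. $\blacksquare$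

When $\max(\aleph_2,2^{\aleph_0})<2^{\aleph_1}$, the argument does not determine the exact value of $\mu$.
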